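
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Infinite avalanches in ladder sandpiles have probability $1/|G|$}


\begin{abstract}
Let $G$ be a finite connected graph with at least two vertices. Sample a configuration of the Abelian sandpile on $G\times\mathbb Z$ from any weak limit of the stationary measures on $G\times I$, $I\uparrow\mathbb Z$, and add one grain at a site. We prove that with probability exactly $1/|G|$ every site then topples infinitely often, and that otherwise every site topples finitely often. For the cycle $G=\mathbb Z_n$ the probability is $1/n$ and so tends to $0$, which answers a question of J\'arai and Lyons. The idea is to send the right end of the ladder to infinity first and to count the grains that leave through a far left end: their mean number is $1$, while with high probability their number is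 either $0$ or exactly $|G|$.
\end{abstract}

\section{The question and the answer}

\subsection{The model}
Let $G$ be a finite connected graph with $q=|G|\ge 2$ vertices, and let $\Lambda=G\times\mathbb Z$ be the ladder over $G$: the vertices $(x,i)$ and $(y,j)$ are neighbors if either $i=j$ and $x\sim y$ in $G$, or $x=y$ and $|i-j|=1$. Every $v=(x,i)$ has
\[
d(v)=\deg_G(x)+2
\]
neighbors in $\Lambda$. We call $C_i=G\times\{i\}$ the $i$th \emph{column}, and for integers $i\le j$ we write
\[
\Lambda_{i,j}=C_i\cup C_{i+1}\cup\dots\cup C_j,\qquad \Lambda_{i,\infty}=\bigcup_{l\ge i}C_l,\qquad H_A=\Lambda_{-A,\infty}.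
\]

For a finite interval $I=[a,b]\cap\mathbb Z$ consider the Abelian sandpile on $G\times I$. The stable heights at $v$ are $1,\dots,d(v)$. A site $v$ whose height exceeds $d(v)$ is unstable; it \emph{topples} by sending one grain to each of its $d(v)$ neighbors in $\Lambda$, and grains sent outside $G\times I$ are lost. Thus grains are lost only from the two end columns. Let $\mu_I$ be the stationary measure, that is, the uniform measure on the recurrent configurations. We use two standard facts \cite{D} about a finite volume: for each site, the operation ``add a grain there and relax'' is a bijection of the set of recurrent configurations; and this set is upward closed among the stable configurations.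

Configurations with heights in $\{1,\dots,d(v)\}$ form a compact space, so $\mu_I$ has weak limit points as $I\uparrow\mathbb Z$. We quote one theorem about them.

\begin{theorem}[J\'arai--Lyons \cite{JL}]\label{thm:JL}
For $|G|\ge2$, the weak limit points of $\mu_I$ as $I\uparrow\mathbb Z$ are precisely the convex combinations of two measures $\mu^{\rm L}$ and $\mu^{\rm R}$ on configurations on $\Lambda$, which are images of each other under the reflection $i\mapsto-i$ of $\mathbb Z$.
\end{theorem}

The measures $\mu^{\rm L}$ and $\mu^{\rm R}$ are called the left- and right-burnable measures. Now sample $\eta$ from a limit point, add a grain at a site and relax. The number of topplings at $v$ is defined as the monotone limit, over finite volumes increasing to $\Lambda$, of the number of topplings at $v$ (Section~\ref{sec:odometers} recalls why the limit exists). It may be infinite. The following question is asked in \cite{JL}; here $0$ also denotes a distinguished vertex of the cycle.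

\begin{quote}
\emph{Does the probability of infinitely many topples at $(0,0)$, when adding $1$ grain to $(0,0)$, tend to $0$ for $G=\mathbb Z_n$ and $n\to\infty$? Here $\mathbb Z_n$ is the cycle of length $n$.}
\end{quote}

The probability is taken under $\mu^{\rm L}$. By the reflection symmetry it is the same under $\mu^{\rm R}$, and hence under any weak limit point of $\mu_I$.

\subsection{Which answer to expect}
On $\Lambda_{-a,b}$ the mean number of topplings caused by one grain in $C_0$, averaged over the sites of $C_0$, is
\[
\frac1q\cdot\frac{(a+1)(b+1)}{a+b+2}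
\]
(this is Dhar's formula, derived in Section~\ref{sec:measures}). It diverges as $a,b\to\infty$ for every $G$, so the mean alone does not answer the question. Let $b\to\infty$ first. The mean becomes $(a+1)/q$, while no site ever topples more than $a+1$ times (see \eqref{eq:bound}). Suppose that the avalanche were all-or-nothing: the numbers of topplings at the sites of $C_0$ are either all bounded or all equal to $a+1-O(1)$, with bounds that do not depend on $a$. Then the probability of the second alternative would tend to $1/q$ as $a\to\infty$. A priori, however, infinite avalanches could be more frequent and grow more slowly. We show that this does not happen.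

\begin{theorem}\label{thm:main}
Let $\mu$ be any weak limit point of $\mu_I$ as $I\uparrow\mathbb Z$ (in particular $\mu^{\rm L}$ or $\mu^{\rm R}$). Let $\alpha\ge0$, $\alpha\neq0$, be an integer-valued configuration of grains supported on $C_0$, with total mass $|\alpha|$, and let $N_\alpha$ be the set of stable $\eta$ on $\Lambda$ such that every site topples infinitely often when $\eta+\alpha$ is relaxed.
\begin{enumerate}
\item If $\alpha=\mathbf 1_{U\times\{0\}}$ with $\emptyset\ne U\subset G$, then $\mu(N_\alpha)=|U|/|G|$. In particular, adding one grain at $(x,0)$ gives probability exactly $1/|G|$, for every $G$ and every $x\in G$.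
\item For general $\alpha$,
\[
\frac{|\operatorname{supp}\alpha|}{|G|}\le\mu(N_\alpha)\le\min\Big(1,\frac{|\alpha|}{|G|}\Big).
\]
\end{enumerate}
Moreover, for every stable $\eta$, if one site topples infinitely often then all sites do. So $N_\alpha$ is also the event that $(0,0)$ topples infinitely often.
\end{theorem}

Part 1 and the last statement give the answer to the question.

\begin{corollary}
For $G=\mathbb Z_n$, adding one grain at $(0,0)$ produces infinitely many topplings at $(0,0)$ with probability exactly $1/n$ under $\mu^{\rm L}$, under $\mu^{\rm R}$ and under every weak limit point of $\mu_I$. Hence the probability tends to $0$ as $n\to\infty$. More generally, the one-grain probability tends to $0$ along a sequence of graphs $G$ if and only if $|G|\to\infty$.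
\end{corollary}

Both bounds in part 2 are attained when at most one grain is added per site. One grain on each site of a column gives probability $1$; fewer than $|G|$ grains in a column never do.

\section{The main idea on the ladder of width two}\label{sec:example}

Let $G$ have two vertices $x,y$ joined by an edge. Then $d\equiv3$, and we write a column as the pair (height at $x$, height at $y$). Take
\[
C_0=(3,2),\qquad C_1=(2,3),\qquad\text{all other columns }(3,3),
\]
and add a grain at $(x,0)$. We relax first in $H_0$, then in $H_1$, then in $H_2$, each time keeping the previous result; the grains that have left on the left are put on the next column.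

\emph{In $H_0$.} The site $(x,0)$ has height $4$ and topples. Now $C_0=(1,3)$ and $C_1=(3,3)$, and everything is stable. One grain has left, toward $(x,-1)$.

\emph{In $H_1$.} This grain makes $C_{-1}=(4,3)$. The site $(x,-1)$ topples; its neighbor $(y,-1)$, which had the maximal stable height, receives a grain and topples too. Now $C_{-1}=(2,1)$ and $C_0=(2,4)$. The sites $(y,0)$, $(y,1)$, $(x,1)$, $(x,0)$ topple in this order, giving
\[
C_{-1}=(3,2),\quad C_0=(1,3),\quad C_1=(2,2),\quad C_2=(4,4).
\]
Then $C_2$ topples and sends $(1,1)$ to each side, so that $C_1=(3,3)$, $C_2=(2,2)$ and $C_3=(4,4)$; and so on to the right. In this round every site of $H_1$ topples exactly once. The columns $C_0,C_1,\dots$ are back to what they were before the round, $C_{-1}$ has become $(3,2)$, and \emph{two} grains have left toward $C_{-2}$, one per site.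

\emph{In $H_2$.} Now $C_{-2}=(4,4)$; both sites topple, leaving $C_{-2}=(2,2)$ and $C_{-1}=(4,3)$. The site $(x,-1)$ topples, then $(y,-1)$, leaving $C_{-2}=(3,3)$, $C_{-1}=(2,1)$ and $C_0=(2,4)$, and the rest of the previous round repeats. In this round every site of $H_2$ topples once, all of $H_2$ returns to its state before the round (with $C_{-2}=(3,3)$), and again exactly two grains leave, one per site.

So from here on each enlargement of the volume produces one \emph{front} that sweeps the whole half-ladder: every site topples infinitely often, and in every volume $H_k$, $k\ge1$, the number of grains lost through the left end is exactly $2=|G|$. Had no grain left $H_0$, enlarging the volume would have changed nothing, and the number lost would have been $0$.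

Three features made this work: a column of maximal heights to the left of the volume, which turns a leak at one site into the toppling of a whole column; a configuration on the right that lets a front pass (it is ``burnable from the left''); and the same on the left. In the limit measure that we shall construct, all of them almost surely occur. For a large volume $H_a$ the number of lost grains is then $0$ or $|G|$ up to a small probability. Since the right end has been sent to infinity first, all the mean loss takes place on the left, and by stationarity it equals the number of added grains, here $1$. Hence $|G|\cdot\mathrm{Prob}(\text{infinite avalanche})=1$.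

Sections \ref{sec:odometers}--\ref{sec:fronts} make the deterministic part precise. Section \ref{sec:locality} shows that the relevant events are almost local, which is needed to pass to weak limits, and Sections \ref{sec:measures} and \ref{sec:end} contain the probability.

\section{Odometers}\label{sec:odometers}

From here on a configuration may take any integer values, and $\xi$ is \emph{stable} if $\xi\le d$. This includes the stable configurations of the model. For $V\subset\Lambda$ and $f:V\to\mathbb Z$, extended by $0$ off $V$, put
\[
(\Delta f)(v)=\sum_{w\sim v}\big(f(v)-f(w)\big),\qquad v\in\Lambda,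
\]
the sum being over all $d(v)$ neighbors of $v$ in $\Lambda$. If each $v\in V$ topples $f(v)$ times, $\xi$ becomes $\xi-\Delta f$. We say that $f:V\to\mathbb Z_{\ge0}$ \emph{stabilizes $\xi$ in $V$} if $\xi-\Delta f\le d$ on $V$.

\begin{lemma}\label{lem:least}
Let $W\subset\Lambda$ be finite. Every sequence of legal topplings (topplings of unstable sites) of $\xi$ in $W$ terminates, and the number $u_W[\xi](v)$ of topplings at $v$ in a maximal sequence does not depend on the sequence: $u_W[\xi]$ is the least function that stabilizes $\xi$ in $W$.
\end{lemma}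

\begin{proof}
Suppose $f$ stabilizes $\xi$ in $W$, and a legal sequence exceeds $f$ for the first time by a toppling at $v$. Just before, $v$ has toppled $f(v)$ times and each other site $w$ at most $f(w)$ times, so the height at $v$ is at most $(\xi-\Delta f)(v)\le d(v)$, and the toppling is not legal. So legal sequences are bounded by every stabilizing $f$. A stabilizing $f$ exists: if $W\subset\Lambda_{-L+1,L-1}$, let $h(x,i)=L^2-i^2$ on $W$. Since $L^2-i^2\ge0$ for $|i|\le L$, putting $h=0$ off $W$ only lowers the values at neighbors, so $-\Delta h\le-2$ on $W$, and a large multiple of $h$ stabilizes $\xi$. Hence legal sequences terminate. The toppling numbers of a maximal one stabilize $\xi$, and they are bounded by every stabilizing function.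
\end{proof}

If $W\subset W'$ are finite, then $u_{W'}[\xi]|_W$ stabilizes $\xi$ in $W$, because dropping the topplings outside $W$ only lowers heights in $W$. So $u_W[\xi]\le u_{W'}[\xi]$ on $W$, and for infinite $V$ we may define
\[
u_V[\xi]=\sup\{u_W[\xi]:W\subset V\text{ finite}\}\in[0,\infty],
\]
the limit along any exhaustion of $V$ by finite sets. (For finite $V$ the formula holds as well.) We call $u_V[\xi]$ the \emph{odometer} of $\xi$ in $V$. The odometer of the problem is $u_\Lambda[\eta+\alpha]=\lim_{A\to\infty}u_{H_A}[\eta+\alpha]$.

\begin{lemma}\label{lem:odo}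
Let $V\subset\Lambda$ be finite or infinite.
\begin{enumerate}
\item[(a)] If $f$ stabilizes $\xi$ in $V$, then $u_V[\xi]\le f$. Moreover $u_V[\xi]$ is nondecreasing in $\xi$ and in $V$.
\item[(b)] If $u_V[\xi]$ is finite everywhere, it stabilizes $\xi$ in $V$.
\item[(c)] Let $V\subset V'$, let $\xi$ and $\beta\ge0$ be configurations on $V'$, and let $f=u_V[\xi]$ be finite everywhere, extended by $0$. Then
\[
u_{V'}[\xi+\beta]=f+u_{V'}[\xi-\Delta f+\beta]
\]
as soon as one of the two sides is finite everywhere.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For finite $W\subset V$ the restriction $f|_W$ stabilizes $\xi$ in $W$, so $u_W[\xi]\le f$. Monotonicity in $V$ is built into the definition. If $\xi\le\xi'$, every function that stabilizes $\xi'$ in a finite $W$ stabilizes $\xi$, so $u_W[\xi]\le u_W[\xi']$.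

(b) Odometers are integer-valued, so for fixed $v\in V$ we have $u_W[\xi]=u_V[\xi]$ at $v$ and at its neighbors in $V$ for all large finite $W$. Then $(\xi-\Delta u_V[\xi])(v)=(\xi-\Delta u_W[\xi])(v)\le d(v)$.

(c) Suppose $w=u_{V'}[\xi+\beta]$ is finite. By (b) it stabilizes $\xi+\beta$ in $V'$. Dropping $\beta$ and the topplings outside $V$ only lowers heights in $V$, so $w|_V$ stabilizes $\xi$ in $V$, and $w\ge f$ by (a). Then $w-f\ge0$ stabilizes $\xi-\Delta f+\beta$ in $V'$, and $u_{V'}[\xi-\Delta f+\beta]\le w-f$. Conversely, suppose $u'=u_{V'}[\xi-\Delta f+\beta]$ is finite. Then $f+u'$ stabilizes $\xi+\beta$ in $V'$, so $u_{V'}[\xi+\beta]\le f+u'$. Thus if one side is finite, so is the other, and both inequalities hold.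
\end{proof}

Part (c) says that one may relax $\xi$ in $V$ first, then add $\beta$ and relax the result in $V'$. We used it in Section~\ref{sec:example} when going from $H_k$ to $H_{k+1}$.

\begin{lemma}\label{lem:spread}
Let $\eta$ be stable on $\Lambda$ and $\alpha\ge0$. If $u_\Lambda[\eta+\alpha]$ is infinite at one site, it is infinite at all sites.
\end{lemma}

\begin{proof}
Let $w\sim v$, let $W\ni v,w$ be finite, and $u_W=u_W[\eta+\alpha]$. Stability at $w$ gives $\eta(w)-d(w)u_W(w)+u_W(v)\le d(w)$. So $u_W(v)\to\infty$ forces $u_W(w)\to\infty$. Since $\Lambda$ is connected, the claim follows.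
\end{proof}

\section{Burning from the left}\label{sec:burning}

A front that enters $V$ from the left puts one grain on each site of the leftmost column. When does it make every site topple? Recording which sites are forced to topple leads to the following process.

\begin{definition}\label{def:burn}
Let $V=\Lambda_{-a,b}$ with $a\in\mathbb Z$ and $-a\le b\le\infty$, and let $\eta$ be stable on $V$. Put $F_0=\emptyset$,
\[
F_{t+1}=F_t\cup\big\{v\in V:\ \eta(v)+\#\{\text{neighbors of }v\text{ in }F_t\}+\mathbf 1[v\in C_{-a}]>d(v)\big\},\qquad F^V(\eta)=\bigcup_tF_t .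
\]
We call $\eta$ \emph{burnable on $V$} if $F^V(\eta)=V$.
\end{definition}

For configurations given on a larger set, $F^V(\eta)$ and burnability on $V$ refer to the restriction to $V$. Since degrees are finite, $F=F^V(\eta)$ is closed under the rule: $v\in V\setminus F$ implies $\eta(v)+\#\{\text{neighbors of }v\text{ in }F\}+\mathbf 1[v\in C_{-a}]\le d(v)$. Since $\eta\le d$, every site of $F_{t+1}\setminus F_t$ lies in $C_{-a}$ or has a neighbor in $F_t$. Two comparisons follow by induction on $t$.
\begin{itemize}
\item If $V\subset V'$ have the same leftmost column, then $F^V(\eta)\subset F^{V'}(\eta)$.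
\item If $V\subset V'$ have the same right end (finite or infinite), then $F^{V'}(\eta)\cap V\subset F^V(\eta)$. Indeed, the only neighbor in $V'\setminus V$ that a site of $V$ can have is the left neighbor of a site in the leftmost column of $V$, and the term $\mathbf 1[\,\cdot\,]$ for $V$ counts it as burnt.
\end{itemize}

\begin{lemma}\label{lem:burn}
For $V$ and $\eta$ as in Definition~\ref{def:burn}, $u_V[\eta+\mathbf 1_{C_{-a}}]=\mathbf 1_{F^V(\eta)}$.
\end{lemma}

\begin{proof}
Let $F=F^V(\eta)$. First, $\mathbf 1_F$ stabilizes $\eta+\mathbf 1_{C_{-a}}$ in $V$: off $F$ this is the closedness of $F$, and on $F$ the new height is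
\[
\eta+\mathbf 1_{C_{-a}}-d+\#\{\text{neighbors in }F\}\le\eta,
\]
because a site of $C_{-a}$ has at most $d-1$ neighbors in $V$. So $u:=u_V[\eta+\mathbf 1_{C_{-a}}]\le\mathbf 1_F$, and $u$ stabilizes by Lemma~\ref{lem:odo}(b). If $u\ge1$ on $F_t$ and $u(v)=0$ for some $v\in F_{t+1}$, the final height at $v$ is at least $\eta(v)+\mathbf 1[v\in C_{-a}]+\#\{\text{neighbors of }v\text{ in }F_t\}>d(v)$, a contradiction. By induction $u\ge1$ on $F$.
\end{proof}

A column $C_j$ is \emph{full} for $\eta$ if $\eta=d$ on $C_j$. Full columns screen: once the fire reaches a full column, what burns up to this column does not depend on what lies beyond it.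

\begin{lemma}[Screening]\label{lem:screen}
Let $V$ and $\eta$ be as in Definition~\ref{def:burn}, let $C_j\subset V$ be full, and suppose $F^V(\eta)\cap C_j\ne\emptyset$. Then
\[
F^V(\eta)\cap\Lambda_{-a,j}=F^{\Lambda_{-a,j}}(\eta)\supset C_j .
\]
\end{lemma}

\begin{proof}
Write $F'=F^{\Lambda_{-a,j}}(\eta)$, let $F_t$ be the sets of the process in $V$, and let $t_0$ be the first round with $F_{t_0}\cap C_j\ne\emptyset$. A site burning outside $C_{-a}$ has a neighbor burnt in an earlier round, so the fire cannot jump over $C_j$: for $t<t_0$ the set $F_t$ lies in columns $<j$, and $F_{t_0}$ lies in columns $\le j$. Up to round $t_0$ the process is therefore the same as in $\Lambda_{-a,j}$, so $F_{t_0}\subset F'$ and $F'$ meets $C_j$. A neighbor, within the full column, of a burnt site burns; since $G$ is connected, $C_j\subset F'$. Now $F_t\cap\Lambda_{-a,j}\subset F'$ for all $t$ by induction, since a site in a column $<j$ has all its neighbors in columns $\le j$ and $F'$ is closed under the rule. The reverse inclusion is the first comparison above.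
\end{proof}

\begin{lemma}\label{lem:pres}
Let $\eta$ be stable and burnable on $H_A$, where $A\in\mathbb Z$, and let $\beta\ge0$ be a configuration on $H_A$.
\begin{enumerate}
\item[(i)] If $u=u_{H_A}[\eta+\beta]$ is finite everywhere, then $\eta+\beta-\Delta u$ is burnable on $H_A$.
\item[(ii)] If $f:H_A\to\mathbb Z_{\ge0}$ stabilizes $\eta+\beta$ in $H_A$ and $f\ge m$ on $C_k$ for some $k\ge-A$, then $f\ge m$ on $C_i$ for all $i\ge k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For the constant function $1$ on $H_A$, $\Delta1=\mathbf 1_{C_{-A}}$ on $H_A$. By Lemma~\ref{lem:burn}, $u_{H_A}[\eta+\mathbf 1_{C_{-A}}]=1$, and this relaxation restores $\eta$ on $H_A$. Apply Lemma~\ref{lem:odo}(c) to $\eta+\mathbf 1_{C_{-A}}+\beta$ with $V=V'=H_A$, once relaxing $\eta+\mathbf 1_{C_{-A}}$ first and once relaxing $\eta+\beta$ first: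
\[
1+u=u_{H_A}[\eta+\mathbf 1_{C_{-A}}+\beta]=u+u_{H_A}\big[(\eta+\beta-\Delta u)+\mathbf 1_{C_{-A}}\big].
\]
The last odometer is therefore $1$. Since $\eta+\beta-\Delta u$ is stable, Lemma~\ref{lem:burn} says that it is burnable.

(ii) Suppose $m'=\min\{f(v):v\in C_i,\,i\ge k\}<m$, and let $Z$ be the set of sites in columns $\ge k$ where $f=m'$. Then $Z$ lies in columns $>k$. Let $F_t$ be the sets of the burning process of $\eta$ on $H_A$. Among the sites of $Z$ let $v$ be one that burns in the earliest round, say $v\in F_t\setminus F_{t-1}$. All neighbors of $v$ lie in columns $\ge k$ and have $f\ge m'$; those in $F_{t-1}$ are not in $Z$ and have $f\ge m'+1$. As $v\notin C_{-A}$,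
\[
(\eta+\beta-\Delta f)(v)\ge\eta(v)+\#\{\text{neighbors of }v\text{ in }F_{t-1}\}>d(v),
\]
a contradiction.
\end{proof}

So burnability survives additions, and in a burnable half-ladder a wave of topplings that fills a column cannot die out farther to the right.

\section{Fronts and the dichotomy}\label{sec:fronts}

Fix $\alpha$ as in Theorem~\ref{thm:main} and let $r=\max\alpha$. For $A\ge0$, $B\ge1$ and stable $\eta$, defined at least on the volume in question, write
\[
u^A=u_{H_A}[\eta+\alpha],\qquad u^{A,B}=u_{\Lambda_{-A,B}}[\eta+\alpha],\qquad S_A=\{y\in G:\ u^A(y,-A)\ge1\}.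
\]
Thus $S_A$ is the set of places where grains leak out of $H_A$. Let $h_A(x,i)=A+1+\min(i,0)$ on $H_A$. Extended by $0$, it is linear in $i$ for $-A-1\le i\le0$ and constant for $i\ge0$, so $-\Delta h_A=-\mathbf 1_{C_0}$ on $H_A$. Since $\alpha\le r\mathbf 1_{C_0}$, the function $rh_A$ stabilizes $\eta+\alpha$ in $H_A$, its restriction stabilizes $\eta+\alpha$ in every $V\subset H_A$, and
\begin{equation}\label{eq:bound}
u_V[\eta+\alpha]\le rh_A\quad\text{for all }V\subset H_A;\qquad\text{in particular } u^A\le r\ \text{ on } C_{-A}.
\end{equation}
If $\alpha\le1$, then $r=1$, so each site of $C_{-A}$ topples at most once when $\eta+\alpha$ is relaxed in $H_A$, and exactly one grain leaks at each place in $S_A$.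

We now enlarge $H_A$ to $H_k$. If nothing leaks, nothing changes. If something leaks onto a full column, we claim that each enlargement produces at least one front, and exactly one if $\alpha\le1$. The next proposition is Section~\ref{sec:example} in general. Why ask for \emph{two} full columns? The first, $C_{-A-1}$, turns the leak into a front, but in doing so it may lose grains. The later fronts start farther left and have to get as far as $C_{-A-1}$. By screening, the unchanged full column $C_{-A-2}$ guarantees that they do so without help from the columns that have been altered.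

\begin{proposition}[Fronts]\label{prop:fronts}
Let $0\le A<k$, and let $\eta$ be stable on $H_k$ and burnable on $H_j$ for $A\le j\le k$.
\begin{enumerate}
\item[(a)] If $S_A=\emptyset$, then $u^k=u^A$ on $H_A$ and $u^k=0$ on $H_k\setminus H_A$; in particular $S_k=\emptyset$.
\item[(b)] If $k\ge A+2$, the columns $C_{-A-1}$ and $C_{-A-2}$ are full, and $S_A\ne\emptyset$, then, with $u^A:=0$ off $H_A$,
\[
u^k(x,i)\ge u^A(x,i)+\min(k+1+i,\,k-A)\qquad\text{on }H_k,
\]
with equality if $\alpha\le1$. In particular $u^k\ge1$ on $C_{-k}$, with equality if $\alpha\le1$.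
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Since $u^A=0$ on $C_{-A}$, no grain leaves $H_A$, and $u^A$ extended by $0$ stabilizes $\eta+\alpha$ in $H_k$. So $u^k\le u^A$ by Lemma~\ref{lem:odo}(a), and $u^k\ge u^A$ by monotonicity in the volume.

(b) By \eqref{eq:bound}, $u^A$ and $u^k$ are finite. By Lemma~\ref{lem:odo}(c) with $V=H_A$, $V'=H_k$ and $\beta=0$,
\[
u^k=u^A+u_{H_k}[\eta+\alpha-\Delta u^A].
\]
Let $\theta$ be the restriction of $\eta+\alpha-\Delta u^A$ to $H_A$. It is stable and, by Lemma~\ref{lem:pres}(i), burnable on $H_A$. On $C_{-A-1}$ the configuration $\eta+\alpha-\Delta u^A$ equals $\eta+u^A(\cdot,-A)\ge\eta+\mathbf 1_{S_A}$, with equality if $\alpha\le1$ by \eqref{eq:bound}. Farther left it equals $\eta$. So it dominates, and if $\alpha\le1$ it equals, the configuration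
\[
\xi_k=\begin{cases}\theta&\text{on }H_A,\\ \eta+\mathbf 1_{S_A}&\text{on }C_{-A-1},\\ \eta&\text{on the columns }-k,\dots,-A-2.\end{cases}
\]
By monotonicity it suffices to show that
\begin{equation}\label{eq:gk}
u_{H_k}[\xi_k]=g_k,\qquad g_k(x,i):=\min(k+1+i,\,k-A)\quad\text{on }H_k.
\end{equation}
We prove this by induction on $k$, starting from $k=A+1$, where no column of the third kind is present. Extended by $0$, the function $g_k$ is linear in $i$ for $-k-1\le i\le-A-1$ and constant afterwards. So
\begin{equation}\label{eq:Dg}
-\Delta g_k=-\mathbf 1_{C_{-A-1}}\quad\text{on }H_k .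
\end{equation}

\emph{The first front, $k=A+1$.} Here $g_k=1$. Let $\hat\theta$ be $\eta$ on $C_{-A-1}$ and $\theta$ on $H_A$. It is burnable on $H_{A+1}$: the full column $C_{-A-1}$ burns in the first round, and then $H_A$ burns because $\theta$ is burnable on $H_A$. Put $\sigma=\mathbf 1_{S_A\times\{-A-1\}}$, so that $\xi_{A+1}=\hat\theta+\sigma$, and let $u=u_{H_{A+1}}[\hat\theta+\sigma]$. Since $\hat\theta+\sigma-\mathbf 1_{C_{-A-1}}\le\hat\theta$, the function $1$ stabilizes, and $u\le1$. The sites of $S_A\times\{-A-1\}$ have height $d+1$, so $u\ge1$ there. A neighbor, within the full column $C_{-A-1}$, of a toppled site must topple. As $S_A\neq\emptyset$ and $G$ is connected, $u\ge1$ on $C_{-A-1}$. Lemma~\ref{lem:pres}(ii), applied to $\hat\theta$ on $H_{A+1}$ with $\beta=\sigma$, gives $u\ge1$ on $H_{A+1}$. So $u=1$, and by Lemma~\ref{lem:pres}(i) the final configuration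
\[
\zeta=\hat\theta+\sigma-\mathbf 1_{C_{-A-1}}
\]
is burnable on $H_{A+1}$.

\emph{The later fronts, $k\to k+1$.} Assume \eqref{eq:gk} for some $k\ge A+1$; we treat $H_{k+1}$, assuming that $\eta$ is stable and burnable there. By \eqref{eq:Dg} for $k+1$, the function $g_{k+1}$ stabilizes $\xi_{k+1}$ in $H_{k+1}$, so the odometer of $\xi_{k+1}$ is finite. Since $\xi_{k+1}=\xi_k$ on $H_k$, Lemma~\ref{lem:odo}(c) with $V=H_k$, $V'=H_{k+1}$ and $\beta=0$ gives
\[
u_{H_{k+1}}[\xi_{k+1}]=g_k+u_{H_{k+1}}[\xi_{k+1}-\Delta g_k].
\]
On $H_k$ we have $-\Delta g_k=-\mathbf 1_{C_{-A-1}}$, and each site of $C_{-k-1}$ receives $g_k(\cdot,-k)=1$ grain. So $\xi_{k+1}-\Delta g_k=\kappa+\mathbf 1_{C_{-k-1}}$, where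
\[
\kappa=\zeta\ \text{ on }H_{A+1},\qquad \kappa=\eta\ \text{ on the columns }-k-1,\dots,-A-2 .
\]
We claim that $\kappa$ is burnable on $H_{k+1}$. Since $\eta$ is burnable on $H_{k+1}$ and $C_{-A-2}$ is full for $\eta$, Lemma~\ref{lem:screen} says that $\eta$ is burnable on $\Lambda_{-k-1,-A-2}$. There $\kappa=\eta$, so $F^{H_{k+1}}(\kappa)$ contains this block and, in particular, $C_{-A-2}$. The rest burns because $\zeta$ is burnable on $H_{A+1}$. By Lemma~\ref{lem:burn}, $u_{H_{k+1}}[\kappa+\mathbf 1_{C_{-k-1}}]=1$. Finally $g_k+1=g_{k+1}$ on $H_k$ and $g_{k+1}=1$ on $C_{-k-1}$, which is \eqref{eq:gk} for $k+1$.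
\end{proof}

Let
\[
\tau=\tau(\eta)=\min\{A\ge0:\ C_{-A-1}\text{ and }C_{-A-2}\text{ are full}\}.
\]

\begin{corollary}[Dichotomy]\label{cor:dich}
Let $\eta$ be stable on $\Lambda$ and burnable on $H_A$ for all $A\ge0$, with $\tau<\infty$. If $S_\tau=\emptyset$, every site topples finitely often; if $S_\tau\ne\emptyset$, every site topples infinitely often. So $\eta\in N_\alpha$ if and only if $S_\tau\neq\emptyset$.
\end{corollary}

\begin{proof}
Apply Proposition~\ref{prop:fronts} with $A=\tau$ and $k\to\infty$. In case (a), $u^k=u^\tau$ (extended by $0$) for all $k>\tau$, and $u^\tau$ is finite by \eqref{eq:bound}. In case (b), $u^k(x,i)\ge\min(k+1+i,k-\tau)\to\infty$.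
\end{proof}

\section{The far right does not matter}\label{sec:locality}

The event $\{S_A\ne\emptyset\}$ depends on $\eta$ on all of $H_A$, while weak convergence controls only local events, that is, events depending on finitely many sites. We now show that a local event of high probability certifies the values of $u^A$ on the left. The event is that the finite-volume odometer has two adjacent columns with one common constant value: a constant can be continued to the right at no cost.

\begin{lemma}\label{lem:const}
Let $A\ge0$. If the stable configuration $\eta$ is burnable on $H_A$ and has infinitely many full columns $C_i$ with $i>0$, then for some $j\ge0$ the odometer $u^A$ is constant on $\Lambda_{j,\infty}$.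
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:pres}(ii) the column minima of $u^A$ are nondecreasing in $i$. They are bounded by \eqref{eq:bound}, so they equal some constant $K$ for $i\ge j_0$, with some $j_0\ge0$.

The column maxima are nonincreasing for $i\ge0$. Indeed, let $j\ge0$ and $M=\max_{C_j}u^A$, and put $f=u^A$ on columns $\le j$ and $f=\min(u^A,M)$ on columns $>j$. We check that $f$ stabilizes $\eta+\alpha$. At a site in a column $>j$ with $f=M$, all neighbors have $f\le M$, and $\alpha=0$ there, so the new height is at most $\eta$. At all other sites $f=u^A$, while the neighbors have $f\le u^A$. By Lemma~\ref{lem:odo}(a), $u^A\le f$; so $u^A\le M$ on all columns $>j$.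

Now let $C_j$ be full with $j>j_0$. If $v\in C_j$ has $u^A(v)=K$, then all its neighbors have $u^A\ge K$, and stability at $v$, which reads $d(v)+\sum_{w\sim v}(u^A(w)-K)\le d(v)$, forces $u^A=K$ at all of them. Since such a $v$ exists and $G$ is connected, $u^A=K$ on $C_j$. For $i\ge j$ the maximum on $C_i$ is then at most $K$ and the minimum is $K$.
\end{proof}

\begin{lemma}[Locality]\label{lem:local}
For $A\ge0$ and $B\ge1$ let $Q_{A,B}$ be the event that, for some $j\in\{0,\dots,B-1\}$ and some $K$, $u^{A,B}=K$ on $C_j\cup C_{j+1}$. It depends only on $\eta$ on $\Lambda_{-A,B}$. On $Q_{A,B}$, for $V=H_A$ and for $V=\Lambda_{-A,b}$ with $b\ge B$,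
\[
u_V[\eta+\alpha]=u^{A,B}\quad\text{on the columns }-A,\dots,j .
\]
Under the hypotheses of Lemma~\ref{lem:const}, $Q_{A,B}$ holds for all large $B$.
\end{lemma}

\begin{proof}
Let $f=u^{A,B}$ on columns $\le j$ and $f=K$ on the columns $>j$ of $V$. Then $f=u^{A,B}$ also on $C_{j+1}$, so $\Delta f=\Delta u^{A,B}$ on columns $\le j$. At a site of $V$ in a column $>j$, the neighbors in $V$ have $f=K$ and those outside $V$ count as $0$, so $-\Delta f\le0$; and $\alpha=0$ there. So $f$ stabilizes $\eta+\alpha$ in $V$, and $u^{A,B}\le u_V[\eta+\alpha]\le f$ on $\Lambda_{-A,B}$. On columns $\le j$ the outer terms agree. For the last claim take $j$ from Lemma~\ref{lem:const}. As $B\to\infty$, the integer-valued functions $u^{A,B}$ increase to $u^A$, so they agree with $u^A$ on the finite set $C_j\cup C_{j+1}$ for all large $B$.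
\end{proof}

\section{A convenient limit point}\label{sec:measures}

\subsection{Finite volume}
Let $I=[-a,b]\cap\mathbb Z$ with $a,b\ge0$, and write $u_I$ for $u_{\Lambda_{-a,b}}$.

\emph{Dhar's formula.} Let $\beta\ge0$ be a configuration on $\Lambda_{-a,b}$. By Lemma~\ref{lem:odo}(c), adding $\beta$ and relaxing amounts to adding its grains one at a time. Each single addition is a bijection of the set of recurrent configurations, so $\mu_I$ is invariant under $\eta\mapsto\eta+\beta-\Delta u_I[\eta+\beta]$. Taking expectations,
\begin{equation}\label{eq:dhar}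
\Delta\,\mathbb E_{\mu_I}u_I[\eta+\beta]=\beta\quad\text{on }\Lambda_{-a,b}.
\end{equation}
The operator $\Delta$ on functions on $\Lambda_{-a,b}$, extended by $0$, is injective: if $\Delta f=0$ on $\Lambda_{-a,b}$, a positive maximum of $f$ would spread to all neighbors and finally to sites outside, where $f=0$; likewise for a negative minimum. So \eqref{eq:dhar} determines the mean odometer. We use two cases.

For $\beta=\alpha$, sum \eqref{eq:dhar} over columns; the edges inside a column cancel. With $\bar u(i)=\sum_y\mathbb E_{\mu_I}u_I[\eta+\alpha](y,i)$,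
\[
2\bar u(i)-\bar u(i+1)-\bar u(i-1)=|\alpha|\,\mathbf 1[i=0],\qquad\bar u(-a-1)=\bar u(b+1)=0 .
\]
So $\bar u$ is linear on each side of $0$, with slopes $s$ and $-s'$ satisfying $s+s'=|\alpha|$ and $s(a+1)=s'(b+1)=\bar u(0)$. Hence
\begin{equation}\label{eq:loss}
\bar u(-a)=s=|\alpha|\,\frac{b+1}{a+b+2},\qquad \bar u(0)=|\alpha|\,\frac{(a+1)(b+1)}{a+b+2}.
\end{equation}

For $\beta=\mathbf 1_{C_{-a}}$ the solution is $\mathbb E_{\mu_I}u_I[\eta+\mathbf 1_{C_{-a}}](y,i)=\frac{b+1-i}{a+b+2}$: it is linear in $i$, vanishes at $i=b+1$, and would have the value $1$ instead of $0$ at $i=-a-1$. By Lemma~\ref{lem:burn},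
\begin{equation}\label{eq:unburnt}
\mu_I\big((y,i)\notin F^{\Lambda_{-a,b}}(\eta)\big)=\frac{a+1+i}{a+b+2}.
\end{equation}
So if $b$ is large compared with $a$ and $i$, the site $(y,i)$ very probably burns from the left.

\emph{Full pairs.} Let $\varepsilon=\prod_{x\in G}(\deg_G(x)+2)^{-2}>0$. Given the configuration outside a pair of adjacent columns, there are at most $1/\varepsilon$ possibilities on the pair. Under $\mu_I$ those that give a recurrent configuration are equally likely, and the full one is among them by upward closedness. So the pair is full with conditional probability at least $\varepsilon$. Conditioning successively, we get for $m$ disjoint pairs of adjacent columns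
\begin{equation}\label{eq:pairs}
\mu_I(\text{none of the $m$ pairs is full})\le(1-\varepsilon)^m .
\end{equation}

\subsection{The limit: right end first}
By \eqref{eq:loss} and \eqref{eq:unburnt}, letting $b\to\infty$ first makes all the mean loss occur on the left and makes configurations burn from the left. So for each $a\ge1$ let $\nu_a$ be a weak limit of $\mu_{[-a,b]}$ along some subsequence $b\to\infty$, a measure on configurations on $H_a$; then let $\nu$ be a weak limit of $\nu_a$ along a subsequence $a\to\infty$. For each such $a$ choose $b(a)\ge a$ such that the marginals of $\mu_{[-a,b(a)]}$ and $\nu_a$ on $\Lambda_{-a,a}$ are within $1/a$ in total variation. Then $\mu_{[-a,b(a)]}\to\nu$ along the subsequence, so \emph{$\nu$ is a weak limit point of $\mu_I$ as $I\uparrow\mathbb Z$}. The bound \eqref{eq:pairs} concerns local events, so it holds for $\nu_a$ (pairs in $H_a$) and for $\nu$.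

\begin{lemma}\label{lem:nu}
$\nu_a$-a.s., $\eta$ is burnable on $H_A$ for all $0\le A\le a$. $\nu$-a.s., $\eta$ is burnable on $H_A$ for all $A\ge0$, and $\tau<\infty$. Under each of these measures there are a.s.\ infinitely many full columns $C_i$ with $i>0$. Consequently, as $B\to\infty$, $\nu_a(Q_{A,B}^c)\to0$ for $0\le A\le a$, and $\nu(Q_{A,B}^c)\to0$ for $A\ge0$.
\end{lemma}

\begin{proof}
The statements on full columns and on $\tau$ follow from \eqref{eq:pairs} with $m\to\infty$, applied to pairs to the right of any given column, respectively to pairs to the left of $C_0$.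

For burnability, the idea is that \eqref{eq:unburnt} gives burning in a very large volume, and screening makes it local. Let $v=(y,i)\in H_a$ and $i\le B<b$, and consider $\mu_{[-a,b]}$. Suppose that $F^{\Lambda_{-a,b}}(\eta)\supset\Lambda_{-a,B}$ and that some $C_j$ with $i\le j\le B$ is full. By screening (Lemma~\ref{lem:screen}), $v\in F^{\Lambda_{-a,j}}(\eta)\subset F^{\Lambda_{-a,B}}(\eta)$. The first condition fails with probability at most $q(a+B+1)\frac{a+B+1}{a+b+2}$ by \eqref{eq:unburnt} and a union bound. The second fails with probability at most $(1-\varepsilon)^{\lfloor(B-i+1)/2\rfloor}$ by \eqref{eq:pairs}. The event $\{v\notin F^{\Lambda_{-a,B}}(\eta)\}$ is local, so letting $b\to\infty$ along the subsequence gives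
\[
\nu_a\big(v\notin F^{\Lambda_{-a,B}}(\eta)\big)\le(1-\varepsilon)^{\lfloor(B-i+1)/2\rfloor}.
\]
If $0\le A\le a$ and $v\in H_A$, then $F^{\Lambda_{-a,B}}(\eta)\cap\Lambda_{-A,B}\subset F^{\Lambda_{-A,B}}(\eta)$ by the second comparison in Section~\ref{sec:burning}, so $\nu_a(v\notin F^{\Lambda_{-A,B}}(\eta))$ has the same bound. It does not depend on $a$, so by locality $\nu(v\notin F^{\Lambda_{-A,B}}(\eta))$ has the same bound too. Since $F^{\Lambda_{-A,B}}(\eta)\subset F^{H_A}(\eta)$, letting $B\to\infty$ shows that $v\in F^{H_A}(\eta)$ a.s.; there are countably many $v$ and $A$. By Lemma~\ref{lem:local}, $Q_{A,B}$ then holds a.s.\ for all large $B$, which gives the last claim.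
\end{proof}

\begin{lemma}\label{lem:meanloss}
Let $s_a=\sum_{y\in G}u^a(y,-a)$ be the number of grains that leave $H_a$ when $\eta+\alpha$ is relaxed there. Then $\mathbb E_{\nu_a}s_a=|\alpha|$.
\end{lemma}

\begin{proof}
Grains leave only from $C_{-a}$, one per toppling, so $s_a$ is as described. Let $s^B=\sum_yu^{a,B}(y,-a)$ and, for $I=[-a,b]$ with $b\ge B$, $s^I=\sum_yu_I[\eta+\alpha](y,-a)$. By \eqref{eq:bound}, $0\le s^B\le s^I\le rq$; by Lemma~\ref{lem:local}, $s^B=s^I$ on $Q_{a,B}$. Since $\mathbb E_{\mu_I}s^I=\bar u(-a)$, \eqref{eq:loss} gives
\[
\Big|\mathbb E_{\mu_I}s^B-|\alpha|\frac{b+1}{a+b+2}\Big|\le rq\,\mu_I(Q_{a,B}^c).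
\]
Here $s^B$ and $Q_{a,B}$ are local. Letting $b\to\infty$ along the subsequence, $\big|\mathbb E_{\nu_a}s^B-|\alpha|\big|\le rq\,\nu_a(Q_{a,B}^c)$. Now let $B\to\infty$: $s^B\uparrow s_a\le rq$, and the right side tends to $0$ by Lemma~\ref{lem:nu}.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

\begin{proposition}\label{prop:nu}
$\nu(N_\alpha)\le|\alpha|/q$, with equality if $\alpha\le1$.
\end{proposition}

\begin{proof}
Fix $A_0\ge0$, and let $a\ge A_0+2$. By Lemma~\ref{lem:nu}, $\nu_a$-a.s.\ Proposition~\ref{prop:fronts} applies on $\{\tau\le A_0\}$ with $A=\tau$ and $k=a$: if $S_\tau=\emptyset$ then $s_a=0$, and if $S_\tau\neq\emptyset$ then $s_a\ge q$, with $s_a=q$ when $\alpha\le1$. The columns $-1,\dots,-A_0-2$ contain $\lfloor A_0/2\rfloor+1$ disjoint adjacent pairs, so by \eqref{eq:pairs}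
\[
\nu_a(\tau>A_0)\le\delta(A_0):=(1-\varepsilon)^{\lfloor A_0/2\rfloor+1}.
\]
By Lemma~\ref{lem:meanloss}, and since $s_a\le rq=q$ if $\alpha\le1$, we get
\begin{equation}\label{eq:count}
\begin{aligned}
&q\,\nu_a(\tau\le A_0,\,S_\tau\ne\emptyset)\le|\alpha|,\quad\text{and, if }\alpha\le1,\\
&|\alpha|\le q\,\nu_a(\tau\le A_0,\,S_\tau\ne\emptyset)+q\,\delta(A_0).
\end{aligned}
\end{equation}

To pass from $\nu_a$ to $\nu$, we show that for each $A\le A_0$
\[
\nu_a(\tau=A,\,S_A\ne\emptyset)\to\nu(\tau=A,\,S_A\neq\emptyset)
\]
as $a\to\infty$ along the subsequence. Let $S_A^B=\{y:u^{A,B}(y,-A)\ge1\}$. The events $\{\tau=A,\,S_A^B\ne\emptyset\}$ and $Q_{A,B}$ are local, and $S_A=S_A^B$ on $Q_{A,B}$ by Lemma~\ref{lem:local}. Replacing $S_A$ by $S_A^B$ costs at most $\nu_a(Q_{A,B}^c)$ on the left and $\nu(Q_{A,B}^c)$ on the right. So the $\limsup$ of the absolute difference is at most $2\nu(Q_{A,B}^c)$, which tends to $0$ as $B\to\infty$ by Lemma~\ref{lem:nu}.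

Summing over $A\le A_0$, we see that \eqref{eq:count} holds with $\nu$ in place of $\nu_a$. Let $A_0\to\infty$. Since $\tau<\infty$ $\nu$-a.s.\ and $\delta(A_0)\to0$, we get $q\,\nu(S_\tau\ne\emptyset)\le|\alpha|$, with equality if $\alpha\le1$. By Lemma~\ref{lem:nu} and Corollary~\ref{cor:dich}, $N_\alpha=\{S_\tau\ne\emptyset\}$ up to a $\nu$-null set.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The ``moreover'' statement is Lemma~\ref{lem:spread}. The event $N_\alpha$ is invariant under the reflection $i\mapsto-i$, because $\alpha$ is supported on $C_0$ and the monotone limit does not depend on the exhaustion. Hence $\mu^{\rm L}(N_\alpha)=\mu^{\rm R}(N_\alpha)$. Since $\nu$ is a limit point, Theorem~\ref{thm:JL} gives $\nu=\lambda\mu^{\rm L}+(1-\lambda)\mu^{\rm R}$ for some $\lambda\in[0,1]$, so $\nu(N_\alpha)=\mu^{\rm L}(N_\alpha)=\mu^{\rm R}(N_\alpha)$. Every limit point $\mu$ is also a convex combination of $\mu^{\rm L}$ and $\mu^{\rm R}$, so $\mu(N_\alpha)=\nu(N_\alpha)$. With Proposition~\ref{prop:nu} this proves part 1 and the upper bound in part 2. For the lower bound let $U\subset G$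 be the set with $\operatorname{supp}\alpha=U\times\{0\}$. Since $\mathbf 1_{U\times\{0\}}\le\alpha$ and odometers are monotone in the configuration, $N_{\mathbf 1_{U\times\{0\}}}\subset N_\alpha$, and part 1 applies.
\end{proof}

\begin{remark}
Theorem~\ref{thm:JL} is the only input about limit measures; it serves to transfer the result from $\nu$ to the other limit points. The condition $\alpha\le1$ enters only through \eqref{eq:bound}, with $r=1$. For larger $\alpha$, a site of $C_{-A}$ may topple several times, more than one front may arise, and the argument only gives that at least $q$ grains are lost when $S_\tau\ne\emptyset$; hence the inequality in part 2.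
\end{remark}

\begin{thebibliography}{9}
\bibitem{D} Dhar (1990).
\bibitem{JL} Antal A. J\'arai and Russell Lyons, ``Ladder Sandpiles'', arXiv:0704.2913 (2007).
\end{thebibliography}

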